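# The inequality $\lambda^\ell\le\frac12 w_\ell$ for graphs avoiding a color-critical graph of chromatic number three

## 1. The guess $\lambda^\ell\le\frac12w_\ell$ and its value on small graphs

All graphs are finite and simple. Let $A(G)$ be the adjacency matrix of $G$ and $\lambda(G)$ its spectral radius, which for a nonnegative symmetric matrix is also its largest eigenvalue.

**Definition (walk counts).** For $\ell\ge1$, $w_\ell(G)$ is the number of sequences $(v_1,\dots,v_\ell)$ of vertices with $v_iv_{i+1}\in E(G)$ for $1\le i<\ell$. Equivalently $w_\ell(G)=\mathbf 1^TA(G)^{\ell-1}\mathbf 1$. Note that $\ell$ counts vertices, not steps: $w_1=|V|$, $w_2=2|E|$, and $w_4=\sum d_ud_v$ over ordered adjacent pairs $(u,v)$, since $v_2v_3$ can be any ordered edge and $v_1,v_4$ are then chosen independently.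

**Definition (color-critical).** A graph $F$ is color-critical if some edge $e$ satisfies $\chi(F-e)<\chi(F)$. For example, $K_3$ and $C_5$ are color-critical with $\chi=3$: removing an edge leaves a path. Two disjoint triangles have $\chi=3$ but are not color-critical, since removing one edge leaves a triangle. A graph is $F$-free if it has no subgraph (induced or not) isomorphic to $F$.

Here is the question, which is posed in Yongtao Li, "An entropy bridge from weighted to spectral Turán theorems", arXiv:2608.24388 (2026). Fix a color-critical $F$ with $\chi(F)=3$. Is it true that every $F$-free graph with large enough spectral radius satisfies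
$$\lambda^\ell(G)\le\tfrac12w_\ell(G),$$
with equality exactly for complete bipartite graphs plus isolated vertices? The problem asks this for even $\ell\ge4$.

The answer one would first guess is yes, and perhaps for every even $\ell$. For $K_{a,b}$ we have $\lambda=\sqrt{ab}$, and a walk alternates between the parts, so for even $\ell$ there are $2(ab)^{\ell/2}=2\lambda^\ell$ walks: equality. Moreover a result of Li, Liu and Zhang says that, for such $F$ and even $\ell\ge4$, every $F$-free graph satisfies $\lambda^\ell\le(\frac12+o(1))w_\ell$ as $\lambda\to\infty$; so only the error term is in question. (We will not use this result.) Let us test the guess.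

**Test 1: small graphs, $\ell=4$.** For the path $P_4$ the eigenvalues are $\pm\phi,\pm\phi^{-1}$ with $\phi=\frac{1+\sqrt5}2$, so $\lambda^4=3\phi+2<6.9$, while $\frac12w_4=2+4+2=8$. For $C_5$ we get $\lambda^4=16$ and $\frac12w_4=\frac12\cdot5\cdot2^3=20$. Both agree with the guess. For the triangle, $\lambda^4=16$ but $\frac12w_4=\frac12\cdot3\cdot2^3=12$. The triangle is $C_5$-free, so for $F=C_5$ the condition "$\lambda$ large" cannot be dropped.

**Test 2: bipartite graphs.** Put
$$\Phi(G)=w_\ell(G)-2\lambda^\ell(G),$$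
so the guess says $\Phi\ge0$. The trace $\operatorname{tr}A^\ell$ counts closed walks $(v_1,\dots,v_\ell,v_1)$, that is, walks on $\ell$ vertices with $v_\ell\sim v_1$. Hence
$$w_\ell=\operatorname{tr}A^\ell+N_\ell,\qquad N_\ell=\#\{\text{walks }(v_1,\dots,v_\ell):v_\ell\not\sim v_1\}. \tag{1}$$
For $P_4$ and $\ell=4$: $\operatorname{tr}A^4=2(\phi^4+\phi^{-4})=14$, and $N_4=2$ (the path and its reverse), which adds up to $w_4=16$.

**Lemma 1.** Let $\ell\ge4$ be even and let $B$ be bipartite. Then $\Phi(B)\ge N_\ell(B)\ge0$. If $B$ has an edge and $\Phi(B)=0$, then $B$ is complete bipartite plus isolated vertices.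

*Proof.* The spectrum of a bipartite graph is symmetric about $0$ and $\ell$ is even, so $\operatorname{tr}A^\ell\ge2\lambda^\ell$; with (1) this is the first claim. Let $\Phi(B)=0$. Then $\operatorname{tr}A^\ell=2\lambda^\ell$ and $N_\ell=0$. The first equality says that the only nonzero eigenvalues are $\pm\lambda$, each simple. Every component with an edge contributes a positive eigenvalue, so there is only one such component. If it is not complete bipartite, it has two nonadjacent vertices in opposite parts. A shortest path between them has odd length at least $3$, and its first and fourth vertices are at distance exactly $3$. Going back and forth along an edge, we get a walk of length $\ell-1$ (odd and at least $3$) between these two nonadjacent vertices. This contradicts $N_\ell=0$. $\square$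

**Test 3: an unbalanced non-bipartite graph.** Let $J_k=K_2\vee\overline{K_k}$: two adjacent *hubs*, both joined to each of $k$ pairwise nonadjacent vertices. It is $C_5$-free, because a $C_5$ would have at least three vertices in the independent set, while an independent set of $C_5$ has at most two vertices. A vector with value $1$ on the hubs and $y$ elsewhere is an eigenvector if $\lambda=1+ky$ and $\lambda y=2$. A positive eigenvector of a connected graph belongs to its spectral radius, so
$$\lambda(J_k)^2=\lambda(J_k)+2k,\qquad \lambda(J_k)=\tfrac12\big(1+\sqrt{1+8k}\big). \tag{2}$$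
Take $\ell=2$. Then $\frac12w_2=|E|=2k+1$, and $\lambda^2=\lambda+2k>2k+1$ as soon as $\lambda>1$. Since $\lambda(J_k)\to\infty$, **the guess is false for $\ell=2$.**

Take $\ell=4$. The hubs have degree $k+1$ and the others degree $2$, so
$$\tfrac12w_4=(k+1)^2+2k\cdot2(k+1)=(k+1)(5k+1),\qquad\lambda^4=(\lambda+2k)^2.$$
For $k=28$ we have $\lambda=8$, $\lambda^4=4096>4089=\frac12w_4$; so $\lambda_0(C_5,4)$ must exceed $8$. For $k=36$ we have $\lambda=9$, $\lambda^4=6561<6697=\frac12w_4$. For large $k$ the left side is $4k^2+O(k^{3/2})$ and the right side is at least $5k^2$, so the guess survives. Keep this graph in mind: it shows that $\ell\ge4$ matters, and it will defeat the first proof attempt.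

**Test 4: one extra edge in a balanced graph.** Let $K_{n,n}^+$ be $K_{n,n}$ plus one edge inside a part.

**Lemma 2.** For every $\ell\ge3$ and all large $n$, $w_\ell(K_{n,n}^+)<2\lambda^\ell(K_{n,n}^+)$.

*Proof.* The Rayleigh quotient of $\mathbf 1$ gives $\lambda\ge\frac{2n^2+2}{2n}=n+\frac1n$, so $2\lambda^\ell\ge2n^\ell+2\ell n^{\ell-2}$. Let $e$ be the extra edge. There are $2n\cdot n^{\ell-1}=2n^\ell$ walks avoiding $e$. Walks using $e$ in exactly one step: choose the step ($\ell-1$ ways) and its direction ($2$ ways); each of the remaining $\ell-2$ vertices then has $n$ choices. This gives $2(\ell-1)n^{\ell-2}$. If $e$ is used in steps $i<j$, then the positions $i,i+1,j,j+1$ include at least three distinct ones, so at least three of the $\ell$ terms are ends of $e$; there are $O_\ell(n^{\ell-3})$ such walks. Altogether $w_\ell=2n^\ell+2(\ell-1)n^{\ell-2}+O_\ell(n^{\ell-3})$, which is less than $2\lambda^\ell$ for large $n$. $\square$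

So if every $K_{n,n}^+$ is $F$-free, the inequality fails. The property of $F$ that matters is that $F$ embeds in some $K_{n,n}^+$. We shall prove the following.

**Theorem A.** Let $F$ be color-critical with $\chi(F)=3$ and let $\ell\ge4$ be even. There is $\lambda_0=\lambda_0(F,\ell)$ such that every $F$-free graph $G$ with $\lambda(G)\ge\lambda_0$ satisfies $\lambda^\ell(G)\le\frac12w_\ell(G)$, with equality if and only if $G$ is a complete bipartite graph together with (possibly zero) isolated vertices.

**Theorem B.** Let $\ell\ge3$ and let $F$ be a graph with at least one edge. The following are equivalent: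

(a) $F$ has an edge $e$ with $F-e$ bipartite (i.e. $F$ is bipartite, or color-critical with $\chi(F)=3$);

(b) there is $\lambda_0$ such that $\lambda^\ell(G)\le\frac12w_\ell(G)$ for all $F$-free $G$ with $\lambda(G)\ge\lambda_0$.

If (a) holds, then for suitable $\lambda_0$ and $F$-free $G$ with $\lambda(G)\ge\lambda_0$, equality holds if and only if, up to isolated vertices, $G$ is a complete bipartite graph ($\ell$ even), respectively $G=K_{a,a}$ for some $a$ ($\ell$ odd). The restriction $\ell\ge3$ cannot be weakened to $\ell\ge2$.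

The last sentence is already proved: $F=C_5$ satisfies (a), and the graphs $J_k$ violate (b) for $\ell=2$. Sections 2–8 prove Theorem A, and Section 9 finishes Theorem B.

## 2. Forbidding $K_{r,r}^+$, and conventions for sequences of graphs

We first replace $F$ by a concrete graph.

**Lemma 3.** If $F-e$ is bipartite and $r=\max(2,|V(F)|)$, then $F\subseteq K_{r,r}^+$. Moreover $K_{r,r}^+\subseteq K_{1,r,r}$ for $r\ge2$.

*Proof.* If $F$ is bipartite, the first claim is clear. Otherwise the ends of $e$ lie in the same class of any bipartition of $F-e$. Each class has at most $r$ vertices, so we can embed the classes into the two parts, with $e$ mapped to the extra edge. For the second claim, map one end of the extra edge to the apex of $K_{1,r,r}$, the other $r-1$ vertices of its part into one of the classes of size $r$, and the opposite part onto the other class. $\square$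

Hence $F$-free graphs are $K_{r,r}^+$-free. Complete bipartite graphs plus isolated vertices are $K_{r,r}^+$-free and have $\Phi=0$ for even $\ell$ (isolated vertices change neither $\lambda$ nor $w_\ell$). So it suffices to prove Theorem A with $K_{r,r}^+$ in place of $F$. **From now on until the end of Section 8, fix $r\ge2$ and $\ell=2k\ge4$ even.** Let $\mathcal G$ be the class of $K_{r,r}^+$-free graphs. It is closed under taking subgraphs, and its members are $K_{1,r,r}$-free by Lemma 3.

We write $A=(a_{uv})$, with eigenvalues $\lambda=\lambda_1\ge\dots\ge\lambda_n$, and $\mu=-\lambda_n$, so $0\le\mu\le\lambda$. Let $w_i(v)$ be the number of walks on $i$ vertices starting at $v$. Norms of matrices are operator norms, and $\|\cdot\|_F$ is the Frobenius norm. We put $\operatorname{sign}(0)=+1$. We argue by contradiction, with sequences of graphs for which $\lambda\to\infty$. The index is suppressed, $o(1)$ denotes a quantity tending to $0$ along the sequence, and statements are claimed for all large indices.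

Textbook facts used throughout: a connected graph with an edge has $\lambda>0$ simple with a positive unit eigenvector (its Perron vector); a nonnegative symmetric matrix has a nonnegative unit eigenvector for its largest eigenvalue, which equals its norm; $|\lambda_i(X+Y)-\lambda_i(X)|\le\|Y\|$ (Weyl); Jensen's and Markov's inequalities.

## 3. Deleting edges that pay for themselves

**The first attempt.** Suppose that we knew that $G$ is nearly bipartite: $V=S'\sqcup T'$ with few edges inside $S'$ or inside $T'$. Let $B$ be $G$ minus these inside edges, let $x$ be the Perron vector, and put $\Sigma=\sum x_ux_v$ over inside edges $uv$. Then $\lambda(B)\ge x^TA(B)x=\lambda-2\Sigma$, so $\lambda^\ell-\lambda(B)^\ell\le\ell\lambda^{\ell-1}(\lambda-\lambda(B))\le2\ell\lambda^{\ell-1}\Sigma$, and by Lemma 1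
$$\Phi(G)\ge\Phi(B)-4\ell\lambda^{\ell-1}\Sigma\ge N_\ell(B)-4\ell\lambda^{\ell-1}\Sigma. \tag{3}$$
One hopes that $N_\ell(B)$ pays for the loss: in a $K_{r,r}^+$-free graph that is almost complete bipartite, the ends of an inside edge should have few common neighbors, so one of them should miss many vertices of the opposite side, and this creates many walks with nonadjacent ends.

This works when the parts have comparable sizes (Section 8). It stops working at $J_k$, which is $K_{3,3}^+$-free: its two hubs meet all edges, while no two vertices of $K_{3,3}$ do. Deleting the edge between the hubs leaves $B=K_{2,k}$, where $N_\ell(B)=\Phi(B)=0$, and (3) gives only a negative lower bound. What (3) throws away is $w_\ell(G)-w_\ell(B)$, and here it is decisive: for $\ell=4$ the walks whose middle step goes from one hub $u$ to the other hub $v$ already number $w_2(u)w_2(v)=(k+1)^2$, which is of order $\lambda^4$ by (2), against a loss of order $\lambda^3$.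

So we first delete every edge that pays for itself through the walks that it carries, and only then study the structure of what remains.

**Definition (removable edge).** Let $C=8\ell$. For $G$ with an edge, fix a component of spectral radius $\lambda(G)$, and let $x$ be its unit Perron vector, extended by $0$. An edge $uv$ is removable if
$$w_i(u)\,w_{\ell-i}(v)\ge C\lambda^{\ell-1}x_ux_v\quad\text{for some }1\le i\le\ell-1.$$
Replacing $i$ by $\ell-i$ shows that the order of $u,v$ does not matter.

*Example.* In $K_{a,b}$ the Perron vector is $1/\sqrt{2a}$ on the part of size $a$ and $1/\sqrt{2b}$ on the other, so $x_ux_v=1/(2\lambda)$ on every edge. For an edge $uv$ and each $i$, the product $w_i(u)w_{\ell-i}(v)$ has $\ell-2$ factors, half of them $a$ and half $b$: if $i$ is odd, each of the two counts is a power of $ab$; if $i$ is even, each has one surplus factor, one of them $a$ and the other $b$. So the product is $\lambda^{\ell-2}<4\ell\lambda^{\ell-2}=C\lambda^{\ell-1}x_ux_v$, and no edge of $K_{a,b}$ is removable. In $J_k$ with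 $\ell=4$, the edge between the hubs is removable for large $k$, since $(k+1)^2$ has order $\lambda^4$ and the right side is at most $C\lambda^3$.

**Lemma 4.** Every $G$ has a subgraph $G^*$, obtained by deleting edges, with
$$\Phi(G)-\Phi(G^*)\ge\tfrac12\big(w_\ell(G)-w_\ell(G^*)\big)\ge0, \tag{4}$$
where the right inequality is strict if an edge was deleted, and such that $G^*$ is edgeless or consists of one component with edges, having no removable edge, plus isolated vertices.

*Proof.* Let $uv$ be removable, and let $D$ be the drop of $w_\ell$ when it is removed. All walks with $v_i=u$, $v_{i+1}=v$ disappear, and there are $w_i(u)w_{\ell-i}(v)$ of them; so $D\ge\max_iw_i(u)w_{\ell-i}(v)\ge1$. On the other side, $\lambda(G-uv)\ge x^TA(G-uv)x=\lambda-2x_ux_v\ge0$, so $\lambda^\ell$ drops by at most $2\ell\lambda^{\ell-1}x_ux_v\le2\ell D/C=D/4$. Hence $\Phi(G)-\Phi(G-uv)\ge D-2\cdot D/4=D/2$.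

Remove removable edges one at a time, recomputing $\lambda$, $x$, $w_i$ after each step, as long as possible. Adding the inequalities gives (4), and strictness follows from $D\ge1$. Edges outside the chosen component have $x_ux_v=0$ and so are removable; thus at the end only one component can have edges. $\square$

**Proposition 5.** Let $G\in\mathcal G$ be a sequence of connected graphs without removable edges, with $\lambda\to\infty$ and $\Phi(G)\le0$. Then for all large indices $G$ is bipartite (hence, by Lemma 1, $\Phi(G)=0$ and $G$ is complete bipartite).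

**Proposition 5 implies Theorem A.** Suppose that no $\lambda_0$ works for $\mathcal G$. Complete bipartite graphs plus isolated vertices give equality, so there are $G\in\mathcal G$ with $\lambda(G)\to\infty$ and $\Phi(G)\le0$, none of them complete bipartite plus isolated vertices. Take $G^*$ from Lemma 4. By (4), $\Phi(G^*)\le0$.

*We check that $\lambda(G^*)\to\infty$.* Suppose that $\lambda(G^*)=O(1)$ on a subsequence. Then $\Phi(G^*)\ge-2\lambda(G^*)^\ell=-O(1)$, and (4) with $\Phi(G)\le0$ gives $w_\ell(G)-w_\ell(G^*)=O(1)$. Also $w_\ell(G^*)\le2\lambda(G^*)^\ell=O(1)$, as $\Phi(G^*)\le0$. So $w_\ell(G)=O(1)$. But $w_\ell(G)\ge\operatorname{tr}A(G)^\ell\ge\lambda(G)^\ell\to\infty$, a contradiction.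

Now apply Proposition 5 to the component of $G^*$ that has edges. For large indices $G^*$ is complete bipartite plus isolated vertices, and $\Phi(G^*)=0$. Then $0\ge\Phi(G)\ge\frac12(w_\ell(G)-w_\ell(G^*))\ge0$, so no edge was deleted and $G=G^*$, a contradiction. $\square$

It remains to prove Proposition 5. The tools in Sections 4 and 5 do not need the absence of removable edges.

## 4. The tilted edge measure

We have information about $w_\ell$, a count of long walks, but forbidding $K_{1,r,r}$ speaks about triangles. The device below turns $w_\ell$ into a weighted count of edges.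

**Definition (tilted measure, weights, $A'$, $Z$).** Let $\lambda>0$, and let $x\ge0$ be the unit Perron vector of a component of spectral radius $\lambda$, extended by $0$. Put
$$\mathsf P(u,v)=\frac{a_{uv}x_ux_v}\lambda,\qquad \pi(u)=x_u^2,\qquad q_v=\frac{w_k(v)}{\lambda^k},\qquad A'=(a_{uv}\sqrt{q_uq_v}),\qquad Z(u,v)=\lambda\sqrt{q_uq_v}.$$

Since $Ax=\lambda x$, $\mathsf P$ is a probability measure on ordered pairs with both marginals $\pi$. A walk on $2k$ vertices splits at its middle edge into two walks on $k$ vertices, so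
$$\operatorname{tr}A'^2=\sum_{u,v}a_{uv}q_uq_v=\frac{w_\ell}{\lambda^\ell},\qquad x^TA'x=\mathsf EZ,\qquad(\sigma x)^TA'(\sigma x)=\mathsf E[\sigma_u\sigma_vZ] \tag{5}$$
for every choice of signs $\sigma$, where $\sigma x$ has entries $\sigma_ux_u$. Also $Z>0$ on the support of $\mathsf P$.

*Example.* In $K_{a,b}$, $\mathsf P$ is uniform on the $2ab$ ordered edges. For an edge $uv$ we have $w_k(u)w_k(v)=(ab)^{k-1}$, so $Z=\lambda\cdot\lambda^{k-1}/\lambda^k=1$: the variable $Z$ is identically $1$. In general $Z$ measures how far the graph is from this behavior.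

**Lemma 6.** $\mathsf E\ln Z\ge0$; hence $\mathsf EZ\ge1$.

*Proof.* On the support of $x$, put $p_{uv}=(A^{k-1})_{uv}x_v/(\lambda^{k-1}x_u)$. Since $A^{k-1}x=\lambda^{k-1}x$, the rows sum to $1$; and $\sum_ux_u^2p_{uv}=x_v(A^{k-1}x)_v/\lambda^{k-1}=x_v^2$, so $\pi$ is stationary. Walks from $u$ stay in the component, so $w_k(u)=\sum_v(A^{k-1})_{uv}=\lambda^{k-1}\sum_vp_{uv}\frac{x_u}{x_v}$. By Jensen,
$$\ln w_k(u)\ge(k-1)\ln\lambda+\sum_vp_{uv}(\ln x_u-\ln x_v).$$
Average over $\pi$: by stationarity the last terms cancel, and $\sum_u\pi(u)\ln w_k(u)\ge(k-1)\ln\lambda$. Both marginals of $\mathsf P$ are $\pi$, so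
$$\mathsf E\ln Z=\ln\lambda+\sum_u\pi(u)\ln q_u=(1-k)\ln\lambda+\sum_u\pi(u)\ln w_k(u)\ge0.$$
Finally $\mathsf EZ\ge\exp(\mathsf E\ln Z)\ge1$ by Jensen. $\square$

Let $\psi(z)=z-1-\ln z\ge0$. It vanishes only at $z=1$ and is bounded below by a positive constant on $\{z>0:|z-1|\ge\eta\}$, for each $\eta>0$. Lemma 6 gives
$$\mathsf E\,\psi(Z)\le\mathsf EZ-1. \tag{6}$$
So whenever $\mathsf EZ\le1+o(1)$, we get $Z\to1$ in $\mathsf P$-probability.

The next fact recognizes top eigenvectors.

**Lemma 7 (alignment).** Let $B$ be symmetric with largest eigenvalues $\theta_1\ge\theta_2$ (with multiplicity), $\theta_1\le1+o(1)$, $\theta_2\le o(1)$, and let $f\ge0$ be a unit eigenvector for $\theta_1$. If $h\ge0$ is a unit vector with $h^TBh\ge1-o(1)$, then $\|h-f\|=o(1)$.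

*Proof.* Let $c=\langle h,f\rangle\ge0$. Splitting $h$ into its part along $f$ and its part orthogonal to $f$, we get $1-o(1)\le h^TBh\le\theta_1c^2+\max(\theta_2,0)(1-c^2)\le c^2+o(1)$. So $c\ge1-o(1)$ and $\|h-f\|^2=2-2c=o(1)$. $\square$

## 5. The least eigenvalue is close to $-\lambda$

**Lemma 8.** If $G\in\mathcal G$, $\lambda\to\infty$ and $w_\ell\le2\lambda^\ell$, then $\mu=(1-o(1))\lambda$.

A direct try is to use traces of $A$. By (1), $\sum_{i\ge2}\lambda_i^\ell\le w_\ell-\lambda^\ell\le\lambda^\ell$. If we knew that $\operatorname{tr}A^{\ell+1}=o(\lambda^{\ell+1})$, then $\lambda^{\ell+1}-o(\lambda^{\ell+1})\le\sum_{\lambda_i<0}|\lambda_i|^{\ell+1}\le\mu\lambda^\ell$, and we would be done. But membership in $\mathcal G$ does not make closed walks of odd length $\ell+1\ge5$ rare. Let $\ell=4$ and replace each vertex of $C_5$ by $m$ independent vertices. This graph has no triangle, so it is in $\mathcal G$; it is $2m$-regular, so $\lambda=2m$; and $\operatorname{tr}A^5=10m^5=\frac{10}{32}\lambda^5$, since $C_5$ has $10$ closed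 walks of length $5$. Forbidding $K_{1,r,r}$ controls triangles only. The matrix $A'$ helps here: its second moment is $w_\ell/\lambda^\ell\le2$, and its third moment is a weighted count of triangles.

*Proof of Lemma 8.*

**Step 1: removing edges between heavy vertices.** *We arrange that of any two adjacent vertices at least one has a small weight $q$.* Let $\delta=\lambda^{-1/4}$ and $H=\{v:q_v\ge\delta\}$. As $k\ge2$, $w_k(v)=0$ for isolated $v$; for other $v$, every walk from $v$ can be extended at its end, so $w_{k+1}(v)\ge w_k(v)$. A walk on $2k$ vertices with $k$-th vertex $v$ consists of a walk on $k$ vertices and one on $k+1$ vertices, both from $v$. So $\sum_vw_k(v)^2\le\sum_vw_k(v)w_{k+1}(v)=w_\ell\le2\lambda^\ell$, i.e. $\sum_vq_v^2\le2$. Hence $|H|\le2\delta^{-2}=2\lambda^{1/2}=o(\lambda)$.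

Delete all edges inside $H$ to get $G'\in\mathcal G$. The deleted adjacency matrix has norm at most $|H|=o(\lambda)$, so by Weyl $\lambda(G')=(1-o(1))\lambda$ and $\mu(G)\ge\mu(G')-o(\lambda)$. Also $w_\ell(G')\le w_\ell(G)\le(2+o(1))\lambda(G')^\ell$, and the $q$-values of $G'$ are at most $2q_v$ for large indices. Since $\mu\le\lambda$, it suffices to show $\mu(G')=(1-o(1))\lambda(G')$. **From now on, in this proof, all notation refers to $G'$.** By (5), $\operatorname{tr}A'^2\le2+o(1)\le3$. With $\delta'=2\delta\to0$, the set $\{q_v\ge\delta'\}\subseteq H$ is independent.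

**Step 2: weighted triangles.** *We show that $t_3:=\operatorname{tr}A'^3=o(1)$.* Multiplying out, $t_3=\sum q_uq_vq_w$ over ordered triangles. Let $L=\{q_v<\delta'\}$. Its complement is independent, so each triangle has at least two vertices in $L$. Choosing a position whose two other vertices are in $L$, we get
$$t_3\le3\sum_vq_vE_v,\qquad E_v=\sum q_uq_w\ \text{ over ordered adjacent pairs }u,w\in W:=N(v)\cap L.$$
Fix $v$. The graph on $W$ is $K_{r,r}$-free, since $G'$ is $K_{1,r,r}$-free. Write $q(X)=\sum_{u\in X}q_u$ and $Q=q(W)$. Expanding the $r$-th power and exchanging sums,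
$$\sum_{u\in W}q_u\,q(N(u)\cap W)^r=\sum_{(w_1,\dots,w_r)\in W^r}\Big(\prod_iq_{w_i}\Big)\,q\Big(W\cap\bigcap_iN(w_i)\Big).$$
Tuples with distinct entries have at most $r-1$ common neighbors in $W$, each with $q<\delta'$; together they contribute at most $(r-1)\delta'Q^r$. For each pair $i<j$, tuples with $w_i=w_j$ contribute at most $\big(\sum_{w\in W}q_w^2\big)Q^{r-2}\cdot Q\le\delta'Q\cdot Q^{r-1}=\delta'Q^r$. So the sum is at most $\big(r-1+\binom r2\big)\delta'Q^r\le r^2\delta'Q^r$.

Since $E_v=\sum_{u\in W}q_u\,q(N(u)\cap W)$, Jensen for $y\mapsto y^r$ with weights $q_u/Q$ gives, if $Q>0$, $Q(E_v/Q)^r\le r^2\delta'Q^r$. So with $Q_v=\sum_{u\sim v}q_u\ge Q$,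
$$E_v\le r^{2/r}\,\delta'^{1/r}\,Q_v^{2-1/r}$$
(trivially if $Q=0$). We want a bound that is linear in $Q_v$, so we combine this with $E_v\le\operatorname{tr}A'^2\le3$. Let $\vartheta=r/(2r-1)$, so that $(2-\frac1r)\vartheta=1$ and $\vartheta/r=1/(2r-1)$. Writing $E_v=E_v^{\vartheta}E_v^{1-\vartheta}$ we get $E_v\le C_r\,\delta'^{1/(2r-1)}Q_v$, with a constant $C_r$. As $\sum_vq_vQ_v=\operatorname{tr}A'^2\le3$, it follows that $t_3\le9C_r\delta'^{1/(2r-1)}=o(1)$.

**Step 3: the spectrum of $A'$.** *We show that $A'$ has eigenvalues near $1$ and $-1$, and all others are near $0$.* Let $\theta_1\ge\dots\ge\theta_n$ be the eigenvalues of $A'$. By Lemma 6, $\theta_1\ge x^TA'x=\mathsf EZ\ge1$. Put $b=\operatorname{tr}A'^2-\theta_1^2\le2-\theta_1^2+o(1)\le1+o(1)$. The sum $t_3=\sum\theta_i^3$ is $o(1)$; we have $|\theta_n|\le\sqrt b$ whenever $\theta_n<0$, so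
$$\theta_1^3-o(1)\le\sum_{\theta_i<0}|\theta_i|^3\le|\theta_n|\,b\le b^{3/2}\le1+o(1).$$
(The left side is positive for large indices, so negative eigenvalues exist.) Together with $\theta_1\ge1$ this forces $\theta_1=1+o(1)$, $b=1+o(1)$, $|\theta_n|=1+o(1)$, and $\sum_{1<i<n}\theta_i^2=b-\theta_n^2=o(1)$.

**Step 4: from $A'$ back to $A$.** *The sign pattern of the last eigenvector of $A'$ gives a test vector for $A$.* Let $f\ge0$ and $g$ be unit eigenvectors of $A'$ for $\theta_1$ and $\theta_n$. Since $x^TA'x\ge1$ and $|g|^TA'|g|\ge|g^TA'g|=|\theta_n|=1-o(1)$, Lemma 7 gives $\|x-f\|=o(1)$ and $\||g|-f\|=o(1)$. Let $\sigma=\operatorname{sign}g$. Then $\|\sigma x-g\|=\|x-|g|\|=o(1)$, and as $\|A'\|=\theta_1$ is bounded, (5) yields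
$$\mathsf E[\sigma_u\sigma_vZ]=(\sigma x)^TA'(\sigma x)=\theta_n+o(1)=-1+o(1),\qquad1\le\mathsf EZ\le\theta_1=1+o(1).$$
Hence $\mathsf E[Z\mathbf 1_{\sigma_u=\sigma_v}]=\frac12(\mathsf EZ+\mathsf E[\sigma_u\sigma_vZ])=o(1)$. By (6), $\mathsf E\psi(Z)=o(1)$, so $\mathsf P(Z<\frac12)=o(1)$. Therefore $\mathsf P(\sigma_u=\sigma_v)\le\mathsf P(Z<\tfrac12)+2\mathsf E[Z\mathbf 1_{\sigma_u=\sigma_v}]=o(1)$, and
$$-\mu\le(\sigma x)^TA(\sigma x)=\lambda\,\mathsf E[\sigma_u\sigma_v]=-(1-o(1))\lambda.\qquad\square$$

## 6. Almost complete bipartite structure, and a product inequality along edges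

Suppose that Proposition 5 fails. Passing to a subsequence, we may assume that no $G$ is bipartite; we derive a contradiction. **From now on $G\in\mathcal G$ is connected, non-bipartite, without removable edges, $\lambda\to\infty$, $\Phi(G)\le0$ (that is, $w_\ell\le2\lambda^\ell$), and $x>0$ is its Perron vector.** The notation of Section 4 is used for $G$.

**Step 1: a bipartition.** *We find sides $S,T$ that are crossed by almost all of the measure $\mathsf P$.* By Lemma 8, $\mu=(1-o(1))\lambda$. By (1), $\sum_{1<i<n}\lambda_i^\ell\le w_\ell-\lambda^\ell-\mu^\ell=o(\lambda^\ell)$, and since $\ell$ is even, $\max_{1<i<n}|\lambda_i|=o(\lambda)$. Put $M=A/\lambda$, and let $z$ be a unit $\lambda_n$-eigenvector. As $|z|^TM|z|\ge\mu/\lambda=1-o(1)$, Lemma 7 for $M$ (top eigenvector $x$) gives $\|x-|z|\|=o(1)$. Let $\sigma=\operatorname{sign}z$, $S=\{\sigma=1\}$, $T=\{\sigma=-1\}$, $\tilde x=\sigma x$. Then $\|\tilde x-z\|=o(1)$. In the spectral decomposition $M=xx^T-\frac\mu\lambda zz^T+M_0$ with $\|M_0\|=o(1)$ we may replace $z$ by $\tilde x$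 and $\mu/\lambda$ by $1$:
$$M=xx^T-\tilde x\tilde x^T+Y,\qquad\|Y\|=o(1). \tag{7}$$
Further, $\pi(S)-\pi(T)=\langle x,\tilde x\rangle=\langle x,z\rangle+o(1)=o(1)$, so $\pi(S),\pi(T)=\frac12+o(1)$. Call an ordered pair $(u,v)$ *in* if $\sigma_u=\sigma_v$ and *cross* otherwise. Since $\mathsf E\,\sigma_u\sigma_v=\tilde x^TM\tilde x=-1+o(1)$, we have $p:=\mathsf P(\text{in})=o(1)$.

**Step 2: $A'$ is close to rank two.** *We show that $A'$ is close in Frobenius norm to $xx^T-\tilde x\tilde x^T$.* By (5), $\operatorname{tr}A'^2\le2$, so $\mathsf EZ=x^TA'x\le\sqrt2$. If $p>0$, Jensen on the event "in" gives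
$$\mathsf E[\ln Z\,\mathbf 1_{\rm in}]\le p\ln\frac{\mathsf E[Z\mathbf 1_{\rm in}]}p\le p\ln\frac{\sqrt2}p=o(1)$$
(and if $p=0$ the left side is $0$). By Lemma 6, $\mathsf E[\ln Z\,\mathbf 1_{\rm cr}]\ge-o(1)$, where "cr" stands for cross. Jensen on the event "cross", of probability $1-p$, gives $(1-p)\ln\frac{\mathsf E[Z\mathbf 1_{\rm cr}]}{1-p}\ge-o(1)$, so $\mathsf E[Z\mathbf 1_{\rm cr}]\ge1-o(1)$.

Split $A'=A'_{\rm cr}+A'_{\rm in}$ into cross and in entries. Let $\varphi$ be the top eigenvalue of $A'_{\rm cr}$, with unit eigenvector $f\ge0$. The matrix $A'_{\rm cr}$ has entries only between $S$ and $T$, so its spectrum is symmetric, and $\sigma f$ is an eigenvector for $-\varphi$. Now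
$$\varphi\ge x^TA'_{\rm cr}x=\mathsf E[Z\mathbf 1_{\rm cr}]\ge1-o(1),\qquad2\varphi^2\le\operatorname{tr}A_{\rm cr}'^2\le\operatorname{tr}A'^2\le2.$$
Hence $\varphi\le1$, and the eigenvalues of $A'_{\rm cr}$ other than $\pm\varphi$ (each taken once) have square sum at most $2-2\varphi^2=o(1)$. Also $\|A'_{\rm in}\|_F^2=\operatorname{tr}A'^2-\operatorname{tr}A_{\rm cr}'^2\le2-2\varphi^2=o(1)$. By Lemma 7 applied to $A'_{\rm cr}$ and $h=x$, $\|x-f\|=o(1)$. So $\|A'_{\rm cr}-\varphi\big(ff^T-(\sigma f)(\sigma f)^T\big)\|_F=o(1)$. Here $\varphi$ may be replaced by $1$ and $f$ by $x$, because $\|ff^T-xx^T\|_F\le2\|f-x\|$ for unit vectors. The matrix $xx^T-\tilde x\tilde x^T$ has entries $2x_ux_v$ at cross pairs and $0$ elsewhere, so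
$$\sum_{\text{cross }(u,v)}\big(a_{uv}\sqrt{q_uq_v}-2x_ux_v\big)^2=o(1). \tag{8}$$
Moreover $1\le\mathsf EZ=x^TA'x\le\varphi+\|A'_{\rm in}\|_F\le1+o(1)$. By (6), $\mathsf E\psi(Z)=o(1)$, so $Z\to1$ in $\mathsf P$-probability. Since $0\le(1-Z)^+\le1$, also $\mathsf E(1-Z)^+=o(1)$, and $\mathsf E|Z-1|=\mathsf E(Z-1)+2\mathsf E(1-Z)^+=o(1)$.

**Step 3: most cross pairs are adjacent.** *We pass from $A'$ to $A$: the $q$'s drop out because $Z$ is close to $1$.* We have $Z(u,v)\mathsf P(u,v)=a_{uv}x_ux_v\sqrt{q_uq_v}$. Hence
$$\sum_{\rm cross}\big|\mathsf P(u,v)-2x_u^2x_v^2\big|\le\mathsf E|Z-1|+\sum_{\rm cross}x_ux_v\big|a_{uv}\sqrt{q_uq_v}-2x_ux_v\big|=o(1),$$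
where the last sum is $o(1)$ by Cauchy–Schwarz, (8) and $\sum x_u^2x_v^2\le1$. Since $\mathsf P(u,v)=x_u^2x_v^2\cdot a_{uv}/(\lambda x_ux_v)$, this reads
$$\sum_{\rm cross}x_u^2x_v^2\Big|\frac{a_{uv}}{\lambda x_ux_v}-2\Big|=o(1). \tag{9}$$
Let $\varepsilon=o(1)$ be the square root of the left side of (9), or $1/\lambda$ if that is larger; so $0<\varepsilon<1$ for large indices. By Markov's inequality, all pairs in $S\times T$ outside a set of $\pi\times\pi$-measure at most $\varepsilon$ (the *bad* pairs) satisfy $|a_{uv}/(\lambda x_ux_v)-2|\le\varepsilon$. As $\varepsilon<2$, these *good* pairs have $a_{uv}=1$ and $|1/(\lambda x_ux_v)-2|\le\varepsilon$.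

**Step 4: the Perron vector is nearly constant on two large sets.** *We use one good reference vertex on each side.* As $\pi(T)=\frac12+o(1)$, averaging gives $v_0\in T$ with $\pi\{u\in S:(u,v_0)\text{ bad}\}\le3\varepsilon$. Let $S_0=\{u\in S:(u,v_0)\text{ good}\}$, and define $s$ by $\sqrt{2s}=2\lambda x_{v_0}$. On $S_0$, $x_u=\frac{1+o(1)}{2\lambda x_{v_0}}=\frac{1+o(1)}{\sqrt{2s}}$ uniformly. As $\pi(S_0)=\frac12+o(1)$, averaging gives $u_0\in S_0$ with $\pi\{v\in T:(u_0,v)\text{ bad}\}\le3\varepsilon$. Let $T_0=\{v\in T:(u_0,v)\text{ good}\}$ and $t=\lambda^2/s$. On $T_0$, $x_v=\frac{1+o(1)}{2\lambda x_{u_0}}=(1+o(1))\frac{\sqrt{2s}}{2\lambda}=\frac{1+o(1)}{\sqrt{2t}}$. Let $R=V\setminus(S_0\cup T_0)$. To summarize: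

* $st=\lambda^2$; $x_u=\frac{1+o(1)}{\sqrt{2s}}$ on $S_0$ and $x_v=\frac{1+o(1)}{\sqrt{2t}}$ on $T_0$, uniformly;
* $\pi(S_0),\pi(T_0)=\frac12+o(1)$ and $\pi(R)=o(1)$, so $|S_0|=(1+o(1))s$ and $|T_0|=(1+o(1))t$;
* $o(st)$ pairs of $S_0\times T_0$ are nonadjacent, since each such pair is bad and has measure $\frac{1+o(1)}{4st}$.

These properties are symmetric in $(S,S_0,s)$ and $(T,T_0,t)$, so we may assume $s\le t$. Put
$$\tau=(t/s)^{1/4}\ge1,\qquad\xi_v=\sqrt\lambda\,x_v.$$
Then $s=\lambda/\tau^2$ and $t=\lambda\tau^2$, so $\xi=a\tau$ means $x=a/\sqrt s$, and $\xi=a/\tau$ means $x=a/\sqrt t$.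

**Step 5: what non-removability says.** *We rewrite it as a product inequality for a Markov chain.* Let $(X_j)$ be the Markov chain on $V$ with transition probabilities $a_{uv}x_v/(\lambda x_u)$, and let $\mathsf P_u,\mathsf E_u$ be its law and expectation when $X_0=u$. The $j$-step transition probabilities are $(A^j)_{uv}x_v/(\lambda^jx_u)$, so
$$\rho_i(u):=\mathsf E_u\big[1/\xi(X_{i-1})\big]=\sum_v\frac{(A^{i-1})_{uv}x_v}{\lambda^{i-1}x_u}\cdot\frac1{\sqrt\lambda\,x_v}=\frac{w_i(u)}{\lambda^{i-1/2}x_u}.$$
As no edge is removable,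
$$\rho_i(u)\,\rho_{\ell-i}(v)<C\qquad(uv\in E,\ 1\le i\le\ell-1),\qquad\rho_1(u)=1/\xi_u. \tag{10}$$

**Step 6: bounds on $x$.** *We bound every entry of $x$, and the size of $R$.* Write $\max x=\kappa/\sqrt{2s}$. Since $\rho_{\ell-1}\ge1/\max\xi$ everywhere and every $u$ has a neighbor, (10) with $i=1$ gives $\xi_u>1/(C\max\xi)$. In terms of $x$, $x_u>\frac1{C\lambda\max x}=\frac{\sqrt{2s}}{C\kappa\sqrt{st}}=\frac{\sqrt2}{C\kappa\sqrt t}$ for all $u$. So $|R|\le\pi(R)C^2\kappa^2t/2$, and by Cauchy–Schwarz $\sum_Rx\le\sqrt{|R|\pi(R)}=o(1)\kappa\sqrt t$. At a vertex $u$ where $x$ is maximal,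
$$\kappa\sqrt{t/2}=\lambda x_u\le\sum_{S_0}x+\sum_{T_0}x+\sum_Rx\le(1+o(1))\big(\sqrt{s/2}+\sqrt{t/2}\big)+o(1)\kappa\sqrt t.$$
As $s\le t$, this gives $\kappa\le2+o(1)\le3$. Hence for all $u$
$$\frac1{3C\sqrt t}\le x_u\le\frac3{\sqrt s},\qquad|R|=o(t),\qquad\sum_Rx=o(\sqrt t). \tag{11}$$

Passing to a subsequence, either $\tau\to\infty$ (Section 7), or $\tau\le\tau_0$ for a constant $\tau_0\ge1$ (Section 8).

## 7. Very unequal parts: $\tau\to\infty$

In this case $S_0$ is small and its vertices have large $x$, while $T_0$ is large and its vertices have small $x$; this is the regime of $J_k$. The quantity $1/\xi$ is large on light vertices, so (10) forbids the chain from both ends of an edge to reach light vertices at complementary times. A bipartite graph meets this condition through parity; we show that an edge within a side would break it.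

Let $K=8$ and $c=1/(4KC)=1/(32C)$. Put
$$\mathrm{Top}=\{\xi\ge c\tau\}=\{x\ge c/\sqrt s\},\qquad\mathrm{Light}=\{\xi<K/\tau\}=\{x<8/\sqrt t\},$$
and let $\mathrm{Mid}$ be the set of remaining vertices. For large indices $K/\tau<c\tau$, so Top and Light are disjoint. By the values of $x$ on $S_0$ and $T_0$, we have $S_0\subseteq\mathrm{Top}$ and $T_0\subseteq\mathrm{Light}$, so $\mathrm{Mid}\subseteq R$.

**Step 1.** *From Top the chain usually moves to Light: for $u\in\mathrm{Top}$, $\mathsf P_u(X_1\in\mathrm{Light})\ge\frac34$.* Indeed $\lambda x_u\ge c\lambda/\sqrt s=c\sqrt t$. Vertices outside Light lie in $S_0\cup R$, where by (11) $x$ sums to at most $(1+o(1))\sqrt{s/2}+o(\sqrt t)=o(\sqrt t)$, because $s/t=\tau^{-4}\to0$. So $\mathsf P_u(X_1\notin\mathrm{Light})\le o(\sqrt t)/(c\sqrt t)=o(1)$.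

**Step 2.** *There are no vertices of intermediate weight: $\mathrm{Mid}=\emptyset$.* Suppose $\mathrm{Mid}\neq\emptyset$. Write $x_B$ for the restriction of $x$ to $B$ (zero elsewhere). By the definition of the chain, $\sum_{u\in\mathrm{Mid}}\pi(u)\mathsf P_u(X_1\in B)=\langle x_{\rm Mid},Mx_B\rangle$.

For $B=\mathrm{Mid}$: by (7), dropping the negative term $-\tilde x\tilde x^T$, this is at most $\pi(\mathrm{Mid})^2+o(1)\pi(\mathrm{Mid})=o(\pi(\mathrm{Mid}))$, as $\pi(\mathrm{Mid})\le\pi(R)=o(1)$.

For $B=\mathrm{Top}$: since $T_0\subseteq\mathrm{Light}$, $\mathrm{Top}\subseteq S_0\cup R$, and $|\mathrm{Top}\cap R|\le\pi(R)s/c^2=o(s)$. So $\sum_{\rm Top}x\le(1+o(1))\sqrt{s/2}+\sqrt{|\mathrm{Top}\cap R|\,\pi(R)}\le\sqrt s$. For $u\in\mathrm{Mid}$ we have $x_u\ge8/\sqrt t$, hence $(Mx_{\rm Top})_u\le\sqrt s/\lambda=1/\sqrt t\le x_u/8$, and the contribution is at most $\pi(\mathrm{Mid})/8$.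

What is left goes to Light. So some $u\in\mathrm{Mid}$ has $\mathsf P_u(X_1\in\mathrm{Light})\ge\frac12$, whence $\rho_2(u)\ge\frac12\cdot\frac\tau K=\frac\tau{2K}$. Let $v\sim u$. By (10) with $i=2$, $\rho_{\ell-2}(v)<2KC/\tau$. By Markov's inequality $\mathsf P_v\big(1/\xi(X_{\ell-3})\ge4KC/\tau\big)\le\frac12$, so
$$\mathsf P_v\big(\xi(X_{\ell-3})>\tau/(4KC)=c\tau\big)\ge\tfrac12:$$
from $v$, the chain is in Top at time $\ell-3$ with probability at least $\frac12$. By Step 1, $\mathsf P_v(X_{\ell-2}\in\mathrm{Light})\ge\frac12\cdot\frac34=\frac38$, and $\rho_{\ell-1}(v)\ge\frac38\cdot\frac\tau K=\frac{3\tau}{64}$. But (10) with $i=1$, and $u\notin\mathrm{Top}$, give $\rho_{\ell-1}(v)<C\xi_u<Cc\tau=\frac{2\tau}{64}$, a contradiction.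

**Step 3.** *No edge lies inside Light or inside Top, for large indices.* Let $p_j(u)=\mathsf P_u(X_j\in\mathrm{Light})$ and $m=\ell-2$, which is even and at least $2$. By Step 2, $V=\mathrm{Top}\sqcup\mathrm{Light}$, so Step 1 gives $p_{j+1}\ge\frac34(1-p_j)$. As $\rho_{j+1}(u)\ge p_j(u)\tau/K$, (10) with $i=j+1$ (so that $\ell-i=(m-j)+1$) gives
$$p_j(u)\,p_{m-j}(v)\le CK^2/\tau^2\to0\qquad(uv\in E,\ 0\le j\le m).$$
If there are edges inside Light (or inside Top) for infinitely many indices, choose one such edge $uv$ for each of these indices, and pass to a subsequence with $p_j(u)\to\alpha_j$ and $p_j(v)\to\beta_j$ for $0\le j\le m$. Then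
$$\alpha_j\beta_{m-j}=0\ (0\le j\le m),\qquad\alpha_{j+1}\ge\tfrac34(1-\alpha_j),\quad\beta_{j+1}\ge\tfrac34(1-\beta_j)\ (0\le j<m). \tag{12}$$

Consider first $\ell=4$, $m=2$. For an edge inside Top, $\alpha_0=\beta_0=0$, so $\alpha_1,\beta_1\ge\frac34$, against $\alpha_1\beta_1=0$. For an edge inside Light, $\alpha_0=\beta_0=1$, so $\alpha_2=\beta_2=0$; then $\alpha_1=\beta_1=1$ by the inequalities, again against $\alpha_1\beta_1=0$. (For $\ell=2$, (12) would consist of $\alpha_0\beta_0=0$ alone, which says nothing about edges inside Top.) In general, we work from both ends of the time interval towards its middle.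

*Edge inside Light.* Here $\alpha_0=\beta_0=1$. We claim for $0\le h\le m/2$: if $h$ is even, then $\alpha_h,\beta_h>0$ and $\alpha_{m-h}=\beta_{m-h}=0$; if $h$ is odd, then $\alpha_h=\beta_h=0$ and $\alpha_{m-h}=\beta_{m-h}=1$. For $h=0$ use $\alpha_0\beta_m=\alpha_m\beta_0=0$. Let the claim hold for $h<m/2$.

* If $h$ is even: $0=\alpha_{m-h}\ge\frac34(1-\alpha_{m-h-1})$ gives $\alpha_{m-h-1}=1$, and likewise $\beta_{m-h-1}=1$. Then the products $\alpha_{h+1}\beta_{m-h-1}=0$ and $\alpha_{m-h-1}\beta_{h+1}=0$ give $\alpha_{h+1}=\beta_{h+1}=0$.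
* If $h$ is odd: $\alpha_h=\beta_h=0$ gives $\alpha_{h+1},\beta_{h+1}\ge\frac34$, and then the same products give $\alpha_{m-h-1}=\beta_{m-h-1}=0$.

At $h=m/2$ we have $m-h=h$, and the claim says that $\alpha_h$ is both positive and $0$, or both $0$ and $1$: a contradiction.

*Edge inside Top.* Here $\alpha_0=\beta_0=0$, so $\alpha_1,\beta_1\ge\frac34$, and by (12) $\alpha_{m-1}=\beta_{m-1}=0$. The same two induction steps, started from $h=1$ and with the parities exchanged, show for $1\le h\le m/2$: if $h$ is odd, then $\alpha_h,\beta_h>0$ and $\alpha_{m-h}=\beta_{m-h}=0$; if $h$ is even, then $\alpha_h=\beta_h=0$ and $\alpha_{m-h}=\beta_{m-h}=1$. At $h=m/2\ge1$ this is again contradictory.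

So for large indices $G$ is bipartite with parts Top and Light. This contradicts the assumption that $G$ is non-bipartite, and the case $\tau\to\infty$ is finished.

## 8. Comparable parts: $\tau\le\tau_0$

Here the first attempt from Section 3 goes through. Now $s=\lambda/\tau^2\ge\lambda/\tau_0^2$ and $\lambda\le t=\lambda\tau^2\le\tau_0^2\lambda$, and also $s\le\lambda$; so both are of order $\lambda$. By (11), with the constants $b_1=1/(3C\tau_0)$ and $b_2=3\tau_0$,
$$\frac{b_1}{\sqrt\lambda}\le x_v\le\frac{b_2}{\sqrt\lambda}\quad\text{for all }v,\qquad|R|=o(\lambda). \tag{13}$$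

**Step 1: cleaning.** *We discard vertices that miss many vertices of the other side.* Let $\eta st$ be the number of nonadjacent pairs of $S_0\times T_0$, so $\eta=o(1)$. At most $\sqrt\eta\,s$ vertices of $S_0$ have more than $\sqrt\eta\,t$ non-neighbors in $T_0$, and at most $\sqrt\eta\,t$ vertices of $T_0$ have more than $\sqrt\eta\,s$ non-neighbors in $S_0$. Discarding these we get $S_1\subseteq S_0$ and $T_1\subseteq T_0$ such that, uniformly, each vertex of $S_1$ is adjacent to all but $o(\lambda)$ vertices of $T_1$, and vice versa. Moreover $|S_1|\ge(1-o(1))\lambda/\tau_0^2$, $|T_1|\ge(1-o(1))\lambda$, and $R_1=V\setminus(S_1\cup T_1)$ has $|R_1|=o(\lambda)$. Fix the constants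
$$\gamma=\frac{b_1}{8b_2},\qquad\omega=\frac1{4\tau_0^2},\qquad0<\beta<\min\Big\{\gamma,\ \omega,\ \frac{3\gamma\,\omega^{\ell-2}}{8\ell b_2^2}\Big\}.$$

**Step 2: two local consequences of being in $\mathcal G$.** *These are the only uses of the forbidden graph in this section.* For large indices:

(i) No vertex $u$ has at least $\beta\lambda$ neighbors in $S_1$ and at least $\beta\lambda$ neighbors in $T_1$. Otherwise pick $r$ neighbors of $u$ in $S_1$. They have at least $\beta\lambda-o(\lambda)\ge r$ common neighbors in $N(u)\cap T_1$, and we get a $K_{1,r,r}$ with apex $u$.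

(ii) No edge $uv$ has at least $\beta\lambda$ common neighbors in $T_1$, and similarly for $S_1$. Otherwise pick $r$ of the common neighbors in $T_1$. They have at least $|S_1|-o(\lambda)-2\ge r$ common neighbors in $S_1\setminus\{u,v\}$. Take $u$, $v$ and $r-2$ of these as one part, and the $r$ picked vertices as the other; with the edge $uv$ this is a $K_{r,r}^+$. For $S_1$, exchange the roles of $S_1$ and $T_1$.

**Step 3: assigning every vertex to a side.** *We extend the bipartition from $S_1\cup T_1$ to $V$.* For every $u$, $\sum_{v\sim u}x_v=\lambda x_u\ge b_1\sqrt\lambda$, while $\sum_{R_1}x\le|R_1|b_2/\sqrt\lambda=o(\sqrt\lambda)$. So by (13) $u$ has at least $\big(\frac{b_1}{b_2}-o(1)\big)\lambda\ge\frac{b_1}{2b_2}\lambda=4\gamma\lambda$ neighbors in $S_1\cup T_1$. By (i) one of its degrees $d_{S_1}(u),d_{T_1}(u)$ is less than $\beta\lambda<\gamma\lambda$, so the other is at least $3\gamma\lambda$. Hence $V=S'\sqcup T'$, where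
$$u\in S'\iff d_{T_1}(u)\ge3\gamma\lambda\ (\text{then }d_{S_1}(u)<\beta\lambda),\qquad u\in T'\iff d_{S_1}(u)\ge3\gamma\lambda\ (\text{then }d_{T_1}(u)<\beta\lambda).$$
A vertex of $S_1$ has at least $|T_1|-o(\lambda)\ge\beta\lambda$ neighbors in $T_1$, so it is not in $T'$; thus $S_1\subseteq S'$. Similarly $|S_1|-o(\lambda)\ge\beta\lambda$, by $\beta<\omega$, gives $T_1\subseteq T'$. Call edges within $S'$ or within $T'$ *inside*. As $S'\subseteq S_1\cup R_1$ and $T'\subseteq T_1\cup R_1$, each vertex has at most $\beta\lambda+|R_1|\le2\beta\lambda$ inside neighbors.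

**Step 4: every inside edge has a defective end.** *We locate the vertices that will pay.* Let $U$ consist of the $u\in S'$ with $d_{T_1}(u)\le\frac23|T_1|$ and the $u\in T'$ with $d_{S_1}(u)\le\frac23|S_1|$. Note that $\beta\lambda\le\lambda/(4\tau_0^2)$, which is at most $\frac13|T_1|$ and at most $\frac13|S_1|$ for large indices. By (ii), the ends of an inside edge $uv$ in $S'$ satisfy $d_{T_1}(u)+d_{T_1}(v)\le|T_1|+\beta\lambda\le\frac43|T_1|$, so one of them is in $U$; the same holds in $T'$. So every inside edge meets $U$. Since $G$ is not bipartite, there is an inside edge, hence $U\ne\emptyset$. Each vertex of $U$ is on at most $2\beta\lambda$ inside edges, so with (13)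
$$\Sigma:=\sum_{uv\text{ inside}}x_ux_v\le|U|\cdot2\beta\lambda\cdot\frac{b_2^2}\lambda=2\beta b_2^2|U|.$$

**Step 5: the balance.** *We compare loss and gain.* Let $B$ be $G$ minus all inside edges; it is bipartite. By (3),
$$\Phi(G)\ge N_\ell(B)-4\ell\lambda^{\ell-1}\Sigma\ge N_\ell(B)-8\ell\beta b_2^2\,\lambda^{\ell-1}|U|.$$
To bound $N_\ell(B)$ from below, take $u\in U\cap S'$ and consider walks in $B$ with
$$v_1=u,\quad v_2\in N(u)\cap T_1,\quad v_3\in S_1,\quad v_4\in T_1,\ \dots,\ v_{\ell-1}\in S_1,\quad v_\ell\in T_1\setminus N(u);$$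
the alternation fits because $\ell\ge4$ is even, and all edges used run between $S'$ and $T'$. There are at least $3\gamma\lambda$ choices for $v_2$. Then there are successively at least $|S_1|-o(\lambda)\ge\omega\lambda$, respectively $|T_1|-o(\lambda)\ge\omega\lambda$, choices for each of $v_3,\dots,v_{\ell-1}$, and at least $\frac13|T_1|-o(\lambda)\ge\omega\lambda$ choices for $v_\ell$, because $u\in U$ has at least $\frac13|T_1|$ non-neighbors in $T_1$. For $u\in U\cap T'$ exchange the roles of $S_1$ and $T_1$; the last count is $\frac13|S_1|-o(\lambda)\ge\frac\lambda{4\tau_0^2}=\omega\lambda$. All these walks have $v_\ell\not\sim v_1$. So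
$$N_\ell(B)\ge3\gamma\,\omega^{\ell-2}\lambda^{\ell-1}|U|.$$
By the choice of $\beta$ we have $8\ell\beta b_2^2<3\gamma\omega^{\ell-2}$, and $U\neq\emptyset$; hence $\Phi(G)>0$. This contradicts $\Phi(G)\le0$.

Both cases are impossible. This proves Proposition 5 and with it Theorem A. $\blacksquare$

## 9. Odd $\ell$, and which graphs $F$ are admissible

We complete the proof of Theorem B.

**(a)$\Rightarrow$(b) for even $\ell$.** By Lemma 3 an $F$ satisfying (a) is contained in some $K_{r,r}^+$, so $F$-free graphs are in $\mathcal G$. Sections 2–8 proved the inequality, with the equality characterization, for all graphs in $\mathcal G$ of large spectral radius.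

**(a)$\Rightarrow$(b) for odd $\ell\ge3$.** *We descend from the even number $\ell+1\ge4$.* Put $y=A^{(\ell-1)/2}\mathbf 1$. Then
$$w_{\ell+1}=\mathbf 1^TA^\ell\mathbf 1=y^TAy\le\lambda\|y\|^2=\lambda w_\ell.$$
For $\lambda\ge\lambda_0(F,\ell+1)$, which we may take positive, the even case gives $\lambda^{\ell+1}\le\frac12w_{\ell+1}\le\frac12\lambda w_\ell$, so $\lambda^\ell\le\frac12w_\ell$. Equality here forces equality for $\ell+1$, so $G$ is $K_{a,b}$ plus isolated vertices. For these graphs $w_\ell=(a+b)(ab)^{(\ell-1)/2}$, while $2\lambda^\ell=2(ab)^{\ell/2}$; the two are equal if and only if $a+b=2\sqrt{ab}$, that is, $a=b$.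

**(b)$\Rightarrow$(a).** Suppose that (a) fails. Then $F\not\subseteq K_{n,n}^+$ for every $n$. Indeed, removing the extra edge $e$ from $K_{n,n}^+$ leaves a bipartite graph. If a copy of $F$ in $K_{n,n}^+$ used $e$, then $F$ minus the corresponding edge would be bipartite; if it avoided $e$, then $F$ would be bipartite, and any of its edges would show (a). So $K_{n,n}^+$ is $F$-free for all $n$, its spectral radius tends to infinity, and by Lemma 2 it violates the inequality for all large $n$. Hence (b) fails.

**$\ell=2$.** Test 3 in Section 1 shows that for $F=C_5$, which satisfies (a), the $C_5$-free graphs $J_k$ have $\lambda^2=\lambda+2k>2k+1=\frac12w_2$ as soon as $\lambda>1$, with $\lambda\to\infty$. So the restriction $\ell\ge3$ cannot be weakened to $\ell\ge2$. $\blacksquare$
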